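# The area between two coupled exclusion paths, and cutoff for the systematic simple exclusion process

## 1. Two ordered paths moved by the same coins

The proof watches one number, the area between two lattice paths. We build the paths first, then say what the area is for.

**Paths and updates.** Fix $n\ge 2$ and $1\le k\le n-1$. Place $k$ particles on the sites $1,\dots,n$, at most one per site, and write $\eta(x)\in\{0,1\}$ for the content of site $x$. The *height path* is $N_x=\sum_{y\le x}\eta(y)$, so $N_0=0$, $N_n=k$, and each increment is $0$ or $1$. The path determines the configuration.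

*Update $x$* (for $1\le x\le n-1$) means: with probability $\frac12$ swap the contents of sites $x$ and $x+1$, otherwise do nothing. Only $N_x$ can change. Put $\Sigma=N_{x-1}+N_{x+1}$.

* If the edge $(x,x+1)$ carries exactly one particle, call the update *active*. Then $N_{x+1}=N_{x-1}+1$, so $\Sigma$ is odd, and the new value is $N_{x-1}+B$ with $B$ a fair bit. We call $N_{x-1}$ the *level* of the update.
* If the edge carries $0$ or $2$ particles, the update is *inactive*. Then $\Sigma$ is even, and $N_x=\Sigma/2$ before and after.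

So an update replaces $N_x$ by the midpoint $\Sigma/2$ of its neighbors, rounded up or down by a fair coin if the midpoint is not an integer. In all cases
$$E[N_x^{new}\mid \text{past}]=\tfrac12(N_{x-1}+N_{x+1}).\tag{1}$$
A *left-to-right sweep* performs updates $1,2,\dots,n-1$ in this order; a *right-to-left sweep* performs $n-1,\dots,2,1$.

**The coupling.** Run any number of paths through the same sequence of updates. For each update take fresh independent fair bits $B_0,\dots,B_{k-1}$, and let a path that is active at level $\ell$ use $B_\ell$. Each path separately has the correct law. Two paths share a coin exactly when they are active at the same level.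

**The order is preserved.** Suppose $N\le N'$ everywhere before update $x$. Then $\Sigma\le\Sigma'$, and we check that $N_x^{new}\le N_x'^{new}$.

* If $\Sigma$ or $\Sigma'$ is even, then $N_x^{new}\le\lceil\Sigma/2\rceil\le\lfloor\Sigma'/2\rfloor\le N'^{new}_x$. The middle inequality holds because one of $\Sigma/2,\Sigma'/2$ is an integer.
* If both are odd and $\Sigma=\Sigma'$, then $N_{x-1}=N'_{x-1}=(\Sigma-1)/2$. Both paths use the same bit and get the same value.
* If both are odd and $\Sigma'\ge\Sigma+2$, then $N'_{x-1}\ge N_{x-1}+1$, so $N_x^{new}\le N_{x-1}+1\le N'_{x-1}\le N_x'^{new}$.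

**Gap and area.** For ordered paths $N\le N'$ let $d=N'-N\ge0$, so $d_0=d_n=0$, and let $A=\sum_{x=1}^{n-1}d_x$. The area $A$ is a nonnegative integer, and once it is $0$ the two paths agree forever. By (1),
$$d_x^{new}=\tfrac12(d_{x-1}+d_{x+1})+\zeta_x,\qquad E[\zeta_x\mid\text{past}]=0.\tag{2}$$

**Example.** Let $n=4$, $k=2$, and take the highest path $(N'_1,N'_2,N'_3)=(1,2,2)$ and the lowest path $(0,0,1)$. Then $d=(1,2,1)$ and $A=4$. Run a left-to-right sweep. Update $1$: $\Sigma'=2$ and $\Sigma=0$, both inactive, and $d_1$ stays $1$. Update $2$: $\Sigma'=1+2=3$ is active at level $1$ and $\Sigma=0+1=1$ is active at level $0$. The levels differ, so $d_2^{new}=1+B_1-B_0\in\{0,1,2\}$. If it is $0$, both paths have height $1$ at $x=2$; at update $3$ both have $\Sigma=3$ and use the same bit, and the sweep ends with $d=(1,0,0)$, $A=1$.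

## 2. What the area measures: mixing of the systematic exclusion process

**The process.** The *systematic simple exclusion process* lives on $\Omega_{n,k}=\{\xi\in\{0,1\}^n:\sum_x\xi(x)=k\}$ and runs in sweeps. At the start of each sweep one chooses, independently of everything else and uniformly, whether the sweep goes left to right or right to left. Time $t$ counts single updates, so a sweep takes $n-1$ units of time. (This is the projection of the cyclic adjacent transposition shuffle of $n$ cards that regards $k$ cards as particles and the others as empty sites.) Every update preserves the uniform law $\mu$ on $\Omega_{n,k}$.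

**Mixing time and cutoff.** The total variation distance is $\|\nu-\mu\|_{TV}=\frac12\sum_\xi|\nu(\xi)-\mu(\xi)|$. If $X\sim\nu$ and $X'\sim\mu$ are defined on one probability space, then $\|\nu-\mu\|_{TV}\le P(X\ne X')$. With $P_t(\xi,\cdot)$ the law at time $t$ from $\xi$,
$$t_{mix}(\varepsilon)=\min\Big\{t:\max_{\xi}\|P_t(\xi,\cdot)-\mu\|_{TV}\le\varepsilon\Big\}.$$
A sequence of chains has *cutoff* if $t_{mix}(\varepsilon)/t_{mix}(1-\varepsilon)\to1$ for every fixed $\varepsilon\in(0,1)$. Put $k'=\min\{k,n-k\}$.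

The problem comes from Danny Nam, Evita Nestoridi, "Cutoff for the cyclic adjacent transposition shuffle", arXiv:1805.10508 (2018). For $k\to\infty$ and $n-k\to\infty$ the following is known, for any $\varepsilon\in(0,1)$:

* (a) $t_{mix}(1-\varepsilon)\ge\frac{n^3}{2\pi^2}\log k'-\frac{n^3}{2\pi^2}\log\big(\frac{c\log k'}{\varepsilon}\big)$, with $c$ universal;
* (b) $t_{mix}(\varepsilon)\le(1+o(1))\frac{4n^3}{\pi^2}\log k'$.

The conjecture is that the lower bound is sharp. It is true.

**Theorem 1.** If $k\to\infty$ and $n-k\to\infty$, then for every fixed $\varepsilon\in(0,1)$, $t_{mix}(\varepsilon)=(1+o(1))\frac{n^3}{2\pi^2}\log k'$.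

**Theorem 2.** There is a universal constant $C$ with the following properties.

1. For all $n\ge2$, $1\le k\le n-1$, $\varepsilon\in(0,1)$: $\ t_{mix}(\varepsilon)\le\frac{n^3}{2\pi^2}\log k'+C(1+\log\frac1\varepsilon)\,n^3$.
2. For every $\varepsilon\in(0,1)$ there is $n(\varepsilon)$ such that for $n\ge n(\varepsilon)$ and $1\le k\le n-1$: $\ t_{mix}(\varepsilon)\ge\frac{n^3}{2\pi^2}\big(\log k'+\log\frac{1-\varepsilon}{\varepsilon}-C\big)$.
3. Hence $t_{mix}(\varepsilon)=\frac{n^3}{2\pi^2}\log k'+O_\varepsilon(n^3)$, and for $\varepsilon$ below a universal constant, $t_{mix}(\varepsilon)-t_{mix}(1-\varepsilon)$ is of order exactly $n^3$. There is cutoff if and only if $k'\to\infty$.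

Parts 1 and 2 also hold if the sweep directions form an arbitrary deterministic sequence.

**Conventions.** $C,c>0$ are universal constants that may change from line to line, and $\theta=\pi/n$. Exchanging particles and holes turns the process with $k$ particles into the one with $n-k$, so we assume $1\le k\le n/2$, i.e. $k=k'$.

**Freezing the directions.** Let $\omega$ be the sequence of sweep directions. It is independent of the swaps, so $P_t(\xi,\cdot)=E_\omega P^\omega_t(\xi,\cdot)$, and by convexity of the norm $\|P_t(\xi,\cdot)-\mu\|_{TV}\le E_\omega\|P_t^\omega(\xi,\cdot)-\mu\|_{TV}$. An upper bound uniform in $\omega$ is therefore an upper bound for the process. *From now on $\omega$ is fixed and arbitrary*, and $T$ counts completed sweeps.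

**How the area enters.** Let $N^{\max}$ start from $\min(x,k)$ and $N^{\min}$ from $\max(0,x-n+k)$, the highest and lowest paths. Let $N^{st}$ start from $\mu$, independently of the bits (so it has law $\mu$ at all times), and $N^\xi$ from $\xi$. By monotonicity $N^{\min}\le N^{st},N^\xi\le N^{\max}$ at all times. If $N^{\max}=N^{st}=N^{\min}$, then $N^\xi=N^{st}$. Hence
$$\max_\xi\|P^\omega_{(n-1)T}(\xi,\cdot)-\mu\|_{TV}\le P(N^{\max}_T\ne N^{st}_T)+P(N^{st}_T\ne N^{\min}_T).\tag{3}$$
From now on $(N',N)$ is $(N^{\max},N^{st})$ or $(N^{st},N^{\min})$, with gap $d_T$ and area $A_T$ after $T$ sweeps. We must bound $P(A_T\ge1)$.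

**Two cases by hand.** *$n=2$, $k=1$.* One update makes the state exactly uniform, and the initial distance is $\frac12$. So $t_{mix}(\varepsilon)=1$ for $\varepsilon<\frac12$ and $0$ for $\varepsilon\ge\frac12$. In the coupling, $N^{\max}_1=1$ and $N^{\min}_1=0$ are both active at level $0$, share a coin, and merge.

*$n=3$, $k=1$.* Start the particle at site $1$. A left-to-right sweep gives the law $(\frac12,\frac14,\frac14)$, at distance $\frac16$ from uniform. A right-to-left sweep gives $(\frac12,\frac12,0)$, at distance $\frac13$. The direction-averaged law $(\frac12,\frac38,\frac18)$ is at distance $\frac5{24}$, below the average $\frac14$ of the two distances, as convexity demands.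

## 3. The mean gap: each sweep is a linear contraction

Let $v_T(x)=E\,d_T(x)$, and $u_T(x)=v_T(x)-v_T(x-1)$ for $1\le x\le n$, so $\sum_xu_T(x)=0$. By (2), update $x$ replaces $v_x$ by $\frac12(v_{x-1}+v_{x+1})$; equivalently it replaces $u(x),u(x+1)$ by their average.

Let $(Uv)_x=v_{x-1}$ on $\mathbb R^{n-1}$, with $v_0=0$; then $(U^\top v)_x=v_{x+1}$ with $v_n=0$. Let $\Gamma=I-\frac12(U+U^\top)$, whose eigenvalues are $1-\cos(j\theta)$, $1\le j\le n-1$. Put
$$\lambda=1-\cos\theta,\qquad \mathcal E=\sum_{x=1}^nu(x)^2=2v^\top\Gamma v,\qquad \kappa=\tfrac12\log(1+4\lambda).$$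

**Lemma 1.** Let $v\mapsto v'$ be one sweep in either direction, and $z=v-v'$. Then $v^\top\Gamma v-v'^\top\Gamma v'=|z|^2$. Moreover $\mathcal E'\le e^{-2\kappa}\mathcal E$ and $\mathcal E-\mathcal E'\ge\frac29\sum_{x=1}^{n-1}(u(x)-u(x+1))^2$.

*Proof.* **Step 1: an exact energy identity.** Left to right, $v'_x=\frac12(v'_{x-1}+v_{x+1})$, i.e. $\ell v'=\frac12U^\top v$ with $\ell=I-\frac12U$. Since $\ell-\frac12U^\top=\Gamma$, subtracting from $\ell v$ gives $\ell z=\Gamma v=:g$. Then
$$v^\top\Gamma v-(v-z)^\top\Gamma(v-z)=2g^\top z-z^\top\Gamma z=z^\top(\ell+\ell^\top)z-z^\top\Gamma z=|z|^2,$$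
because $\ell+\ell^\top=2I-\frac12(U+U^\top)=I+\Gamma$.

**Step 2: bound $|z|^2$ below.** We have $|z|^2=g^\top(\ell\ell^\top)^{-1}g$ and $\ell\ell^\top=\Gamma+\frac14UU^\top\le\Gamma+\frac14I$, as $UU^\top$ is a coordinate projection. Inversion reverses the order of positive definite matrices, so
$$|z|^2\ge v^\top\Gamma(\Gamma+\tfrac14I)^{-1}\Gamma v\ge\tfrac{\lambda}{\lambda+1/4}\,v^\top\Gamma v,$$
since $s/(s+\frac14)$ is increasing and $\lambda$ is the least eigenvalue of $\Gamma$. So the energy contracts by at least the factor $\frac{1/4}{\lambda+1/4}=e^{-2\kappa}$.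

**Step 3: the gradient bound.** Since $\Gamma\le2I$, also $|z|^2\ge\frac49|\Gamma v|^2$, and $(\Gamma v)_x=\frac12(u(x)-u(x+1))$. So $\mathcal E-\mathcal E'=2|z|^2\ge\frac89\cdot\frac14\sum_x(u(x)-u(x+1))^2$.

For right-to-left sweeps replace $\ell$ by $\ell^\top$; then $\ell^\top\ell=\Gamma+\frac14U^\top U\le\Gamma+\frac14I$. $\square$

*Check for $n=3$, $k=1$, from the highest path.* Here $v=(\frac23,\frac13)$ and $v'=(\frac16,\frac1{12})$ after a left-to-right sweep, so $|z|^2=\frac14+\frac1{16}=\frac5{16}$. The energies are $\mathcal E=\frac23$ and $\mathcal E'=\frac1{24}$, and $\frac12(\frac23-\frac1{24})=\frac5{16}$.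

The contraction alone starts from $\mathcal E_0\approx k$. The next lemma says that $n^2$ sweeps of smoothing lower this to order $k^2/n$.

**Lemma 2.** If $u_0$ has zero sum and $\|u_0\|_1\le b$ with $b>0$, then $\mathcal E_T\le3b^2/\sqrt T$ for $T\ge1$.

*Proof.* **Step 1: a Nash-type inequality.** Averaging keeps the sum zero and does not increase $\|u\|_1$. If $u(x)\ne0$, there is $y$ with $u(y)=0$ or of the opposite sign. Use $\big|a|a|-a'|a'|\big|\le|a-a'|(|a|+|a'|)$ along the sites between $x$ and $y$, then Cauchy–Schwarz, with $\nabla u(z)=u(z)-u(z+1)$: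
$$u(x)^2\le\big|u(x)|u(x)|-u(y)|u(y)|\big|\le\sum_{z=1}^{n-1}|\nabla u(z)|\,(|u(z)|+|u(z+1)|)\le2\|\nabla u\|_2\|u\|_2.$$
Hence $\|u\|_2^4\le\|u\|_\infty^2\|u\|_1^2\le2\|\nabla u\|_2\|u\|_2\,b^2$, that is, $\|\nabla u\|_2^2\ge\mathcal E^3/(4b^4)$.

**Step 2: a recursion.** By Lemma 1, $e_T=\mathcal E_T/b^2$ satisfies $0\le e_{T+1}\le e_T(1-e_T^2/18)$, and $e_0\le1$ because $\|u_0\|_2\le\|u_0\|_1$. Since $(1-s)^{-2}\ge1+2s$ for $0\le s<1$, we get $e_{T+1}^{-2}\ge e_T^{-2}+\frac19$ as long as $e_{T+1}>0$. So $e_T^{-2}\ge T/9$, i.e. $e_T\le3/\sqrt T$; if $e_T=0$ this is trivial. $\square$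

**Bounds on the mean gap.** For our pairs $u_0=\eta^{\max}-k/n$ or $u_0=k/n-\eta^{\min}$. So $\|u_0\|_1=2k(n-k)/n\le2k$ and $\mathcal E_0=k(n-k)/n\le k$. Lemma 2 with $b=2k$ gives $\mathcal E_T\le12k^2/\sqrt T$, hence $\mathcal E_{n^2}\le12k^2/n$. As $u_T$ has zero sum, $v_T(x)\le\frac12\|u_T\|_1\le\frac12\sqrt{n\mathcal E_T}$. With Lemma 1, for $T\ge n^2$,
$$\mathcal E_T\le\tfrac{12k^2}n\,e^{-2\kappa(T-n^2)},\qquad v_T(x)\le2k\,e^{-\kappa(T-n^2)}.\tag{4}$$

## 4. Markov's inequality on the area loses a factor of at least four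

Since $A_T$ is an integer, the obvious bound is $P(A_T\ge1)\le EA_T\le2nk\,e^{-\kappa(T-n^2)}$. It becomes small only after about $\log(nk)/\kappa$ sweeps. As $\kappa\approx\pi^2/n^2$, this is about $\frac{n^3}{\pi^2}\log(nk)$ updates. Since $n\ge k$, this is at least four times $\frac{n^3}{2\pi^2}\log k$, and if $\log k$ is much smaller than $\log n$ it is not even of order $n^3\log k$.

The estimate of $EA_T$ is not to blame. For the pair $(N^{\max},N^{st})$, (12) below gives $EA_T\ge\sum_x\sin(\theta x)v_T(x)\ge c\,nk\,r^T$ for large $n$ in the range of $T$ discussed here, with $\log\frac1r\approx\pi^2/n^2$. At the conjectured time, where $kr^{2T}\approx1$, the mean area is still at least $c\,n\sqrt k$. So the first moment itself is too large there.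

But look at (4) at that time: the mean gap at each site is of order at most $\sqrt k$. We show in Section 5 that this is also a bound for the random fluctuations of the heights. So after about $\frac{\log k}{2\kappa}$ sweeps the drift has done its work, and the remaining task is

> to bring the area from $n\sqrt k$ to $0$ within $O(n^2)$ further sweeps, using its randomness.

The area is a nonnegative supermartingale from sweep to sweep. If the sweep noise had variance of order $k$, one would expect the descent to take $(n\sqrt k)^2/k=n^2$ sweeps. We therefore need many noisy updates per sweep. That requires the gap to be spread out (Section 5) and the paths not to be frozen where the gap is positive (Section 6).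

## 5. Heights fluctuate by at most order $\sqrt k$

The tool is a comparison of exclusion with independent walkers.

**Lemma 3.** Start from a deterministic $\xi$ and perform a given finite sequence of updates. Let $Q$ be the transition operator of a single particle under this sequence (the product, in order, of the edge averagings $Q_e$). For $h>0$, $E\prod_{x:\eta(x)=1}h(x)\le\prod_{y:\xi(y)=1}(Qh)(y)$, where $\eta$ is the final state.

*Proof.* Consider one update of $e=\{x,y\}$. With no particle on $e$ both sides agree. With one particle on $e$, its factor $h$ becomes on average $\frac12(h(x)+h(y))=Q_eh$, and both sides agree. With two particles the left side contains $h(x)h(y)$ and the right side $\big(\frac{h(x)+h(y)}2\big)^2$, which is at least as large. So for every state before the update, $E\prod_{\eta}h\le\prod Q_eh$. Apply this to the last update with $h$, then to the one before it with $Q_eh>0$, and so on. $\square$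

For sums there is equality: with $\Phi(\eta)=\sum_y\Psi(y)\eta(y)$ we have $E\Phi(\eta)=\sum_{y\in\xi}(Q\Psi)(y)$, since with two particles on $e$ we have $\Psi(x)+\Psi(y)=2\cdot\frac{\Psi(x)+\Psi(y)}2$. (We write $y\in\xi$ for $\xi(y)=1$.)

**Third moments of heights.** Take $h=e^{s\mathbf 1_{[1,x]}}$, $s\in\mathbb R$, and $q_y=(Q\mathbf 1_{[1,x]})(y)\in[0,1]$. Then $\sum_{y\in\xi}q_y=EN_x$ and $Ee^{sN_x}\le\prod_{y\in\xi}(1+(e^s-1)q_y)$. Hoeffding's lemma for a Bernoulli variable says $1+(e^s-1)q\le e^{sq+s^2/8}$. So $Ee^{s(N_x-EN_x)}\le e^{ks^2/8}$.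

The same holds under $\mu$. Run only left-to-right sweeps from some $\xi$ and observe after each sweep. This chain is irreducible (a sweep can perform any single adjacent transposition and nothing else), aperiodic (a sweep can perform no swap) and has stationary law $\mu$. So its law converges to $\mu$ and the inequality passes to the limit.

With $s=\pm4a/k$, Markov's inequality gives $P(|N_x-EN_x|\ge a)\le2e^{-2a^2/k}$ for $N^{\max},N^{\min},N^{st}$ at all times. Hence
$$E|N_x-EN_x|^3\le\int_0^\infty3a^2\cdot2e^{-2a^2/k}\,da\le Ck^{3/2}.\tag{5}$$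

**Variance of a linear statistic.** This is used only for the lower bound. Take $h=e^{s\Psi}$ in Lemma 3 and logarithms. As $s\to0$,
$$\log Ee^{s\Phi}=sE\Phi+\tfrac{s^2}2\mathrm{Var}\,\Phi+O(s^3),$$
$$\sum_{y\in\xi}\log(Qe^{s\Psi})(y)=\sum_{y\in\xi}\Big(sQ\Psi+\tfrac{s^2}2\big(Q\Psi^2-(Q\Psi)^2\big)\Big)(y)+O(s^3).$$
The first is at most the second, and the terms of order $s$ agree. Dividing by $s^2$ and letting $s\to0$,
$$\mathrm{Var}\,\Phi(\eta)\le\sum_{y\in\xi}\big(Q\Psi^2-(Q\Psi)^2\big)(y)\le k\|\Psi\|_\infty^2.\tag{6}$$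
By the same passage to the limit, $\mathrm{Var}_\mu\Phi\le k\|\Psi\|_\infty^2$.

## 6. Noisy updates: where the gap receives randomness

The noise $\zeta_x$ in (2) falls into four cases.

* Both paths inactive: $\zeta_x=0$.
* Exactly one active: $\zeta_x=\pm\frac12$, fair.
* Both active at equal levels (so $d_{x-1}=d_{x+1}=0$): same coin, $\zeta_x=0$.
* Both active at different levels (so $d_{x-1}=d_{x+1}>0$): $\zeta_x$ is a difference of two independent fair bits, so $\zeta_x\in\{-1,0,1\}$ with probabilities $\frac14,\frac12,\frac14$.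

**Definition.** An update is *noisy* in the second and fourth cases. Whether it is noisy is determined by the state just before it. When noisy, $E[\zeta_x^2\mid\text{past}]\ge\frac14$ and $|\zeta_x|\le1$.

In the example of Section 1, update $1$ is not noisy and update $2$ is noisy (fourth case).

**Three criteria** (values of $d_{x\pm1}$ at the time of update $x$):

* **F1.** If $d_x=0$ just before the update and $\max(d_{x-1},d_{x+1})>0$, the update is noisy.
* **F2.** If $d_x^{new}=0$ and $\max(d_{x-1},d_{x+1})>0$, the update is noisy.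
* **F3.** If $N$ or $N'$ is active and $\max(d_{x-1},d_{x+1})>0$, the update is noisy.

*Proof.* If the update is not noisy, then either both paths are inactive and $d_x=d_x^{new}=\frac12(d_{x-1}+d_{x+1})$, or both are active and $d_{x-1}=d_{x+1}=0$. Each hypothesis excludes both. $\square$

**The conditional area during a sweep.** Let $d,d'$ be the gaps at the start and end of a sweep, with areas $A,A'$. Let $\mathcal F_j$ be the information (whole past, both paths) after $j$ updates of the sweep, and $Z_j=E[A'\mid\mathcal F_j]\ge0$, so $Z_{n-1}=A'$.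

Left to right, $d'_x=\frac12(d'_{x-1}+d_{x+1})+\zeta_x$. Summing over $x$ gives $A'=\frac12(A'-d'_{n-1})+\frac12(A-d_1)+\sum_x\zeta_x$, i.e.
$$A'=A-d_1-d'_{n-1}+2\sum_x\zeta_x,\qquad\text{so } Z_0\le A-d_1\le A.$$
The noise $\zeta_x$ enters $d'_{x+i}$ with coefficient $2^{-i}$. So $Z_x-Z_{x-1}=c_x\zeta_x$ with $c_x=\sum_{i=0}^{n-1-x}2^{-i}\in[1,2)$. Thus $Z$ changes only at noisy updates, by at most $2$, with conditional mean $0$ and conditional second moment at least $\frac14$. Right to left is symmetric, with $Z_0\le A-d_{n-1}$.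

In the example, $Ed'=(1,1,\frac12)$, so $Z_0=\frac52=A-d_1-Ed'_3=4-1-\frac12$.

**(N1)** *If $A\ge1$, then either $Z_0\le A-1$ or the sweep surely contains a noisy update.*

Left to right: consider the maximal intervals $[a,b]$ of $\{d>0\}$. If some $a\ge2$, then just before update $a-1$ the values $d_{a-1}=0$ and $d_a>0$ are still the old ones, so update $a-1$ is noisy by F1. Otherwise the only interval starts at $1$, so $d_1\ge1$ and $Z_0\le A-1$. Right to left: if some $b\le n-2$, update $b+1$ is noisy by F1; otherwise $d_{n-1}\ge1$. $\square$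

The first alternative is needed: for $n=2$, $k=1$ the gap $d_1=1$ disappears with no noise at all.

**Blocks.** One noisy update per sweep will not be enough (Section 7), so we count more carefully. For an integer $w\ge3$ split $\{1,\dots,n-1\}$ into consecutive intervals of length $w$, the last possibly shorter. All but the first and the last are *interior*. An interior block $J=[p,q]$ has length exactly $w$, with $p\ge2$ and $q+1\le n-1$. It is *good* if at the start of the sweep the stationary configuration has both a particle and a hole in the sites $p+1,\dots,q$. (For $w=3$ and $J=[4,6]$: sites $5$ and $6$ hold one particle and one hole.) Let $Y$ be the number of good interior blocks that meet $\{d>0\}$.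

**(N2)** *The sweep surely has at least $Y/2$ noisy updates.*

*Proof.* Let $J=[p,q]$ be a good interior block meeting $\{d>0\}$. We find a noisy index in $[p-1,q]$ (left to right) or in $[p,q+1]$ (right to left). Each index lies in at most two such intervals, so this suffices.

**Case (a): $d>0$ on all of $J$.** The aim is an active update of the stationary path; F3 then applies.

*Left to right.* Let $c$ be the content of site $p$ in the stationary configuration just before update $p$. The sites $p+1,\dots,q$ are still unchanged. Let $y$ be the first of them with content $\ne c$; it exists because the block is good, whatever $c$ is. Updates $p,\dots,y-2$ exchange equal contents, so just before update $y-1$ sites $y-1$ and $y$ differ: update $y-1$ is active for the stationary path. Its right neighbor has the old value $d_y>0$. By F3 it is noisy.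

*Right to left.* Let $c$ be the content of site $q+1$ just before update $q$. The sites $p+1,\dots,q$ are unchanged. Let $y$ be the last of them with content $\ne c$. Updates $q,\dots,y+1$ exchange equal contents, so update $y$ is active for the stationary path. Its left neighbor has the old value $d_{y-1}>0$, as $y-1\in J$. By F3 it is noisy.

**Case (b): $d$ vanishes somewhere on $J$.** Then there are $i,i+1\in J$ with exactly one of $d_i,d_{i+1}$ equal to $0$.

*Left to right.* If $d_i=0<d_{i+1}$, update $i$ is noisy by F1. If $d_i>0=d_{i+1}$, there are three possibilities: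

* $d'_i>0$: just before update $i+1$ we have $d_{i+1}=0$ and left neighbor $d'_i>0$, so it is noisy by F1.
* $d'_i=0$ and $d'_{i-1}>0$: update $i$ has result $0$ and a positive left neighbor, so it is noisy by F2.
* $d'_i=d'_{i-1}=0$: update $i-1\ge p-1\ge1$ had right neighbor $d_i>0$ and result $0$, so it is noisy by F2.

*Right to left.* If $d_{i+1}=0<d_i$, update $i+1$ is noisy by F1. If $d_{i+1}>0=d_i$: when $d'_{i+1}>0$, update $i$ is noisy by F1; when $d'_{i+1}=0<d'_{i+2}$, update $i+1$ is noisy by F2; when $d'_{i+1}=d'_{i+2}=0$, update $i+2\le q+1\le n-1$ had left neighbor $d_{i+1}>0$ and result $0$, so it is noisy by F2. $\square$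

## 7. A concave potential turns noise into decrease

To turn variance into a drop in expectation, use $\varphi(z)=(z+4)^{1/4}-4^{1/4}$ for $z\ge0$. It is increasing and concave, with $0\le\varphi(z)\le z^{1/4}$.

**Step 1: gain at one noisy update.** For $|y|\le\frac12$ the second derivative of $(1+y)^{1/4}$ is at most $-\frac3{16}(\frac32)^{-7/4}\le-0.09$, so $(1+y)^{1/4}\le1+\frac y4-\frac{y^2}{25}$. Let $z,Z\ge0$ be the values of the conditional area before and after a noisy update. Then $|Z-z|\le2\le\frac12(z+4)$. Taking $y=(Z-z)/(z+4)$ and expectations,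
$$E[\varphi(Z)\mid\text{past}]\le\varphi(z)-\tfrac1{25}(z+4)^{1/4-2}\cdot\tfrac14=\varphi(z)-\tfrac1{100}(z+4)^{-7/4}.\tag{7}$$
At non-noisy updates $\varphi(Z)$ does not change.

**Step 2: gain over a sweep.** Let $m$ be an $\mathcal F_0$-measurable integer, $1\le m\le A$, such that the sweep surely has at least $m$ noisy updates. Let $M_j$ be the number of noisy ones among the first $j$, and
$$S_j=\varphi(Z_j)+\tfrac1{100}(7A)^{-7/4}\min(m,M_j).$$
We check $E[S_j\mid\mathcal F_{j-1}]\le S_{j-1}$. If update $j$ is not noisy, nothing changes. If it is noisy and $M_{j-1}<m$, then $Z_{j-1}\le Z_0+2M_{j-1}\le A+2(m-1)\le3A$, so $Z_{j-1}+4\le7A$ and (7) pays for the increase of the second term. If it is noisy and $M_{j-1}\ge m$, (7) again suffices. Since $S_0=\varphi(Z_0)\le\varphi(A)$ and $M_{n-1}\ge m$, we get $E[\varphi(A')\mid\mathcal F_0]\le\varphi(A)-c\,mA^{-7/4}$.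

**Step 3: combine with (N1) and (N2).** If $A\ge1$ and $Z_0\le A-1$, then by Jensen $E[\varphi(A')\mid\mathcal F_0]\le\varphi(A-1)\le\varphi(A)-\frac14(A+4)^{-3/4}\le\varphi(A)-cA^{-7/4}$. Also $Y\le|\{d>0\}|\le A$, because blocks are disjoint and $d$ is integer-valued. Using (N1) when $Y=0$ and (N2) when $Y\ge1$: whenever $A\ge1$,
$$E[\varphi(A')\mid\mathcal F_0]\le\varphi(A)-c\,m\,A^{-7/4},\qquad m=\max(1,\lceil Y/2\rceil).\tag{8}$$
The block length $w$ may depend on $A$. In all cases $E[\varphi(A')\mid\mathcal F_0]\le\varphi(Z_0)\le\varphi(A)$ by Jensen.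

**Why $m=1$ is not enough.** Suppose $A\approx n\sqrt k$ at sweep $T_1$. With $m=1$ the drop per sweep is only of order $(n\sqrt k)^{-7/4}=n^{-7/4}k^{-7/8}$, while $\varphi(A)\le n^{1/4}k^{1/8}$. The quotient is $n^2k$ sweeps, too many by a factor $k$. So we need $m$ of order $k$ when $A\approx n\sqrt k$. This is the natural number: a block must have length about $n/k$ to contain a particle, and there are about $k$ such blocks. For smaller areas we must exclude that $d$ sits on a few sites with large values. A third-moment bound does this: if $\sum d^3\lesssim nk^{3/2}$, Hölder's inequality makes the support of $d$ at least of order $A^{3/2}/(n^{1/2}k^{3/4})$. Then $m$ is proportional to $A^{3/2}$ and the drop to $A^{3/2-7/4}=A^{-1/4}$. It gets larger as $A$ gets smaller, which leaves room for logarithmic losses.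

## 8. Coalescence in $n^2$ sweeps

Fix $\beta\ge0$ and $T_1=n^2+\lceil(\log k+\beta)/(2\kappa)\rceil$.

**Step 1: state at and after $T_1$.** By (4), for all $T\ge T_1$,
$$E\,d_T(x)\le2\sqrt k\,e^{-\beta/2},\qquad EA_T\le2n\sqrt k\,e^{-\beta/2}.\tag{9}$$
Since $d\le|N'-EN'|+|N-EN|+Ed$ and $(a+b+c)^3\le9(a^3+b^3+c^3)$, (5) and (9) give
$$E\sum_xd_T(x)^3\le C_1nk^{3/2}\qquad(T\ge T_1).\tag{10}$$

**Step 2: block lengths and bad blocks.** We want blocks just long enough to be good most of the time, with a margin that grows as the area shrinks. Let $K\ge1$. For $i\ge0$ let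
$$L_i=5+\tfrac32\log K+2i,\qquad w_i=1+\lceil L_in/k\rceil.$$
Since $n/k\ge2$ we have $L_in/k\ge10$, so $3\le w_i\le2+L_in/k\le2L_in/k$. Let $B_i$ be the number of indices in interior blocks of length $w_i$ that are not good (zero if there are no interior blocks).

The stationary configuration has law $\mu$ at every sweep. A given set of $w_i-1$ sites has no particle with probability at most $(1-\frac{w_i-1}n)^k\le e^{-(w_i-1)k/n}\le e^{-L_i}$. It has no hole with probability at most $(\frac kn)^{w_i-1}\le2^{-(w_i-1)}\le e^{-(w_i-1)k/n}\le e^{-L_i}$, using $\frac kn\le\frac12<\log2$. So $EB_i\le2ne^{-L_i}$.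

**Step 3: good sweeps.** Call sweep $T$ *good* if at its start
$$\text{(G1)}\ \sum_xd(x)^3\le Knk^{3/2},\qquad\text{(G2)}\ B_i\le4K2^i\,n\,e^{-L_i}\ \text{ for all } i\ge0.$$
By Markov's inequality, for $T\ge T_1$, $P(T\text{ not good})\le\frac{C_1}K+\sum_{i\ge0}\frac{2^{-i-1}}K\le\frac CK$.

**Step 4: the drop in a good sweep.** Let $a_0=n\sqrt k$, and let $\mathcal F_T$ now be the information at the start of the sweep that leads from $A_T$ to $A_{T+1}$ (sweep $T$ for short).

**Claim.** If sweep $T$ is good and $1\le A_T\le a_0$, then $E[\varphi(A_{T+1})\mid\mathcal F_T]\le\varphi(A_T)-c\,n^{-7/4}k^{1/8}K^{-1}$.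

*Proof.* Write $A=A_T$. Choose $i\ge0$ with $2^{-i-1}a_0<A\le2^{-i}a_0$, and let $L=L_i$, $w=w_i$. Note $L\le5(1+\log K)(1+i)$.

*Case 1: $k\ge64LK^{1/2}2^{3i/2}$.* First we show that the useless blocks carry less than half of the area. Let $X$ be the union of the non-good interior blocks and the first and last blocks. Then
$$|X|\le B_i+2w\le4K2^ine^{-L}+\frac{4Ln}k\le n\,2^{-3(i+2)/2}K^{-1/2}.$$
Indeed the right side is $\frac n8 2^{-3i/2}K^{-1/2}$, and each term is at most half of it. For the first term this says $e^L\ge64K^{3/2}2^{5i/2}$, which holds since $e^L=e^5K^{3/2}e^{2i}$, $e^5>64$ and $e^2>2^{5/2}$. For the second it is the case assumption. By Hölder and (G1),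
$$\sum_{x\in X}d_x\le|X|^{2/3}(Knk^{3/2})^{1/3}\le2^{-i-2}\,n\sqrt k<\tfrac A2.$$
So the $Y$ good interior blocks meeting $\{d>0\}$ carry area at least $A/2$. They have $Yw$ indices, and Hölder again gives $\frac A2\le(Yw)^{2/3}(Knk^{3/2})^{1/3}$. With $w\le2Ln/k$,
$$Y\ge\frac{(A/2)^{3/2}}{w\,K^{1/2}n^{1/2}k^{3/4}}\ge\frac{c\,A^{3/2}k^{1/4}}{n^{3/2}K^{1/2}L}.$$
By (8) and $A\le2^{-i}n\sqrt k$, the drop is at least
$$c\,A^{-1/4}k^{1/4}n^{-3/2}K^{-1/2}L^{-1}\ge c\,n^{-7/4}k^{1/8}K^{-1/2}\,\frac{2^{i/4}}L\ge c\,n^{-7/4}k^{1/8}K^{-1},$$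
because $2^{i/4}/(1+i)\ge c$ and $1+\log K\le2K^{1/2}$.

*Case 2: $k<64LK^{1/2}2^{3i/2}$.* Then $k\le CK^{1/2}(1+\log K)(1+i)2^{3i/2}\le CK2^{7i/4}$. By (8) with $m\ge1$, the drop is at least
$$cA^{-7/4}\ge c\,2^{7i/4}n^{-7/4}k^{-7/8}=c\,n^{-7/4}k^{1/8}\cdot\frac{2^{7i/4}}k\ge c\,n^{-7/4}k^{1/8}K^{-1}.\qquad\square$$

**Step 5: sum over $n^2$ sweeps.** By Jensen and (9), $E\varphi(A_{T_1})\le(EA_{T_1})^{1/4}\le2n^{1/4}k^{1/8}e^{-\beta/8}$. Sum the Claim over $T_1\le T<T_1+n^2$; for other sweeps and states $E\varphi$ does not increase, and $\varphi\ge0$. This gives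
$$\sum_{T=T_1}^{T_1+n^2-1}P(T\text{ good},\ 1\le A_T\le a_0)\le C\,K\,e^{-\beta/8}\,n^2.$$

**Step 6: conclude.** The events $\{A_T\ge1\}$ decrease in $T$, and $P(A_T>a_0)\le2e^{-\beta/2}$ by (9). Averaging
$$P(A_T\ge1)\le P(T\text{ good},\,1\le A_T\le a_0)+P(T\text{ not good})+P(A_T>a_0)$$
over the $n^2$ sweeps and taking $K=e^{\beta/16}$,
$$P(A_{T_1+n^2}\ge1)\le CKe^{-\beta/8}+\frac CK+2e^{-\beta/2}\le Ce^{-\beta/16}.$$
Applied to both pairs in (3): for every direction sequence $\omega$ and every $\beta\ge0$,
$$\max_\xi\|P^\omega_{(n-1)T}(\xi,\cdot)-\mu\|_{TV}\le C_2e^{-\beta/16},\qquad T=2n^2+\Big\lceil\frac{\log k'+\beta}{2\kappa}\Big\rceil.\tag{11}$$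

## 9. From sweeps to time: the upper bound and Theorem 1

**Proof of Theorem 2(1).** First we compare $1/\kappa$ with $n^2/\pi^2$. We have $\frac{\theta^2}2-\frac{\theta^4}{24}\le\lambda\le\frac{\theta^2}2$, so
$$\kappa\ge2\lambda-4\lambda^2\ge\theta^2-\tfrac1{12}\theta^4-\theta^4=\theta^2-\tfrac{13}{12}\theta^4.$$
For $n\ge4$, $\frac{13}{12}\theta^2\le0.67$, so $1/\kappa\le\theta^{-2}(1+C\theta^2)=n^2/\pi^2+C$. For $n=2,3$, $1/\kappa$ is a fixed number, so $1/\kappa\le n^2/\pi^2+C$ for all $n\ge2$. With $T$ as in (11) and $n\log k\le n^3$,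
$$(n-1)T\le n\Big(2n^2+1+\tfrac{\log k+\beta}2\big(\tfrac{n^2}{\pi^2}+C\big)\Big)\le\tfrac{n^3}{2\pi^2}(\log k+\beta)+Cn^3(1+\beta).$$
Take $\beta=16\max(0,\log(C_2/\varepsilon))$. The right side of (11) is then at most $\varepsilon$ for every $\omega$, and by convexity (Section 2) the $\omega$-averaged law at time $(n-1)T$ is within $\varepsilon$ of $\mu$ for every $\xi$. $\square$

**Proof of Theorem 1.** Let $k'\to\infty$. Theorem 2(1) gives $t_{mix}(\varepsilon)\le(1+o(1))\frac{n^3}{2\pi^2}\log k'$. Bound (a) with $\varepsilon$ replaced by $1-\varepsilon$ gives $t_{mix}(\varepsilon)\ge\frac{n^3}{2\pi^2}\big(\log k'-\log\frac{c\log k'}{1-\varepsilon}\big)=(1-o(1))\frac{n^3}{2\pi^2}\log k'$. $\square$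

One may use Theorem 2(2), proved next, instead of (a). It has no $\log\log k'$ term.

## 10. The sine-weighted area and the lower bound

Let $n\ge3$ and start from $\eta^{\max}$ (particles at $1,\dots,k$). Let $v_T(x)=E^\omega N^{\max}_T(x)-kx/n$, the $v$ of Section 3 for the pair $(N^{\max},N^{st})$. Put $\psi_x=\sin\theta x$, $\chi_x=\cos\theta x$, and
$$f_T=\sum_{x=1}^{n-1}\psi_xv_T(x),\quad g_T=\sum_{x=1}^{n-1}\chi_xv_T(x),\quad r=\frac{\cos\theta}{2-\cos\theta}=\frac{1-\lambda}{1+\lambda},\quad z_t=v_t-v_{t+1}.$$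
The plan is to show $f_T\approx r^Tf_0$ for *every* direction sequence, and to compare this mean with the standard deviation.

**Step 1: a recursion for $f$.** Its purpose is to isolate how far $\psi$ is from an eigenvector of a sweep. Multiply $v'_x=\frac12(v'_{x-1}+v_{x+1})$ by $\psi_x$ and sum, using $\psi_{x\pm1}=\cos\theta\,\psi_x\pm\sin\theta\,\chi_x$ and $\psi_0=\psi_n=v_0=v_n=0$ (boundary values). Then $\sum_x\psi_xv'_{x-1}=\sum_y\psi_{y+1}v'_y=\cos\theta f'+\sin\theta g'$ and $\sum_x\psi_xv_{x+1}=\sum_y\psi_{y-1}v_y=\cos\theta f-\sin\theta g$. Hence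
$$(2-\cos\theta)f'=\cos\theta\,f+\sin\theta\,(g'-g).$$
For right-to-left sweeps the last sign is reversed. Since $\sin\theta/(2-\cos\theta)\le\theta$, iteration gives
$$|f_T-r^Tf_0|\le\theta\sum_{t<T}r^{T-1-t}|g_{t+1}-g_t|,\qquad|g_{t+1}-g_t|\le\sqrt n\,|z_t|,\qquad|z_t|^2=\tfrac12(\mathcal E_t-\mathcal E_{t+1}),$$
the last by Lemma 1. By Cauchy–Schwarz, $\sum_{t\in I}|z_t|\le(|I|\,\mathcal E_{\min I})^{1/2}$ for intervals $I$ of integers.

**Step 2: $r$ and $e^{-\kappa}$ are nearly equal.** This lets us compare error terms with $r^T$. First, $r\le e^{-\kappa}$, because $(1+\lambda)^2-(1-\lambda)^2(1+4\lambda)=8\lambda^2-4\lambda^3\ge0$. Next, $\lambda\le\frac12$ gives $\log\frac1r=\log\frac{1+\lambda}{1-\lambda}\le2\lambda+C\lambda^3\le\theta^2+C\theta^6$. With $\kappa\ge2\lambda-4\lambda^2$ we get $e^{-\kappa}\le r\,e^{4\lambda^2+C\lambda^3}\le r\,e^{C/n^4}$. Consequently $r^{-n^2-1}\le C$; $e^{\kappa n^2}\le C$ (as $\kappa\le2\lambda\le\theta^2$); and $e^{-\kappa T}\le Cr^T$ for $T\le n^4$. From now on $T\le n^4$.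

**Step 3: the error from $t<n^2$.** We have $|z_0|\le\sqrt{\mathcal E_0}\le\sqrt k\le k$. On $[2^j,2^{j+1})$, Lemma 2 gives $\sum|z_t|\le(2^j\cdot12k^22^{-j/2})^{1/2}\le Ck2^{j/4}$. Summing the geometric series over $2^j<n^2$, $\sum_{t<n^2}|z_t|\le Ck\sqrt n$. For these $t$, $r^{T-1-t}\le r^Tr^{-n^2}\le Cr^T$. The contribution is at most $\theta\sqrt n\cdot Cr^T\cdot Ck\sqrt n\le Ckr^T$.

**Step 4: the error from $t\in[jn^2,(j+1)n^2)$, $1\le j\le T/n^2$.** By (4), $\sum|z_t|\le n\sqrt{12k^2/n}\,e^{-\kappa(j-1)n^2}$. Since $t\le(j+1)n^2-1$, $r^{T-1-t}\le e^{-\kappa(T-1-t)}\le e^{-\kappa(T-(j+1)n^2)}$. The product of the exponentials is $e^{-\kappa T}e^{2\kappa n^2}\le Ce^{-\kappa T}\le Cr^T$, so the contribution is at most $\theta\sqrt n\cdot C\sqrt n\,k\,r^T\le Ckr^T$.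

Together, $|f_T-r^Tf_0|\le Ck(1+T/n^2)r^T$.

**Step 5: times inside a sweep.** In the middle of sweep $T+1$, the vector $v$ has some coordinates of $v_T$ replaced by those of $v_{T+1}$. This changes $\sum_x\psi_xv(x)$ by at most $\sqrt n|z_T|\le\sqrt{n\mathcal E_T}$. For $T\ge n^2$ this is at most $Cke^{-\kappa T}\le Ckr^T$ by (4). For $T<n^2$ it is at most $\sqrt{nk}\le\sqrt n\,k\le C\sqrt n\,k\,r^T$.

**Step 6: size of $f_0$.** We have $v_0\ge0$, and for $x\in[\frac n2,\frac{3n}4]$, $v_0(x)=k(1-\frac xn)\ge\frac k4$ and $\psi_x\ge\frac1{\sqrt2}$. This interval contains at least $cn$ integers for $n\ge3$ (for $n=3$ it contains $2$). So $f_0\ge c\,nk$.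

Hence at every time $t$ with $T=\lfloor t/(n-1)\rfloor\le n^4$ and every $\omega$, the value $f^\omega_{(t)}$ of $\sum_x\psi_xv(x)$ at time $t$ satisfies
$$f^\omega_{(t)}=r^Tf_0(1+e_\omega),\qquad|e_\omega|\le\delta:=\frac{C(1+T/n^2)}{\sqrt n}.\tag{12}$$

**Step 7: variances.** Let $\Phi(\eta)=\sum_{x=1}^{n-1}\psi_xN_x=\sum_y\Psi(y)\eta(y)$ with $\Psi(y)=\sum_{x=y}^{n-1}\psi_x\in[0,n]$. Then $E^\omega\Phi-\mu(\Phi)=f^\omega_{(t)}$. By (6) the variance of $\Phi$ is at most $kn^2$ under $P_t^\omega(\eta^{\max},\cdot)$ and under $\mu$. Under the $\omega$-averaged law $\nu_t$ we add the variance of the conditional mean: by (12), $\mathrm{Var}_{\nu_t}\Phi\le kn^2+\delta^2r^{2T}f_0^2$.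

**Step 8: a second-moment bound for total variation.** Let $\nu,\mu$ be laws and $\bar f=\nu(\Phi)-\mu(\Phi)$. Shift $\Phi$ by a constant so that $\nu(\Phi)=\bar f/2=-\mu(\Phi)$. By Cauchy–Schwarz,
$$\bar f^2=\Big(\sum\Phi\sqrt{\nu+\mu}\cdot\frac{\nu-\mu}{\sqrt{\nu+\mu}}\Big)^2\le\Big(\mathrm{Var}_\nu\Phi+\mathrm{Var}_\mu\Phi+\tfrac{\bar f^2}2\Big)\sum\frac{(\nu-\mu)^2}{\nu+\mu},$$
and the last sum is at most $\sum|\nu-\mu|=2\|\nu-\mu\|_{TV}$. Hence, if $\bar f\ne0$,
$$\|\nu-\mu\|_{TV}\ge\frac{\bar f^2}{\bar f^2+2\mathrm{Var}_\nu\Phi+2\mathrm{Var}_\mu\Phi}.\tag{13}$$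

**Step 9: insert.** If $\delta\le\frac12$, then $\bar f\ge\frac12r^Tf_0\ge c\,nk\,r^T$ for $\nu_t$. The terms $kn^2$ contribute at most $\frac{4kn^2}{\bar f^2}\le\frac C{kr^{2T}}$, and the remaining one at most $2\delta^2r^{2T}f_0^2/(\frac14r^{2T}f_0^2)=8\delta^2$. So
$$\|\nu_t-\mu\|_{TV}\ge\frac1{1+\frac C{kr^{2T}}+8\delta^2},$$
and for fixed $\omega$ the same holds without $8\delta^2$. Write $\frac{2\pi^2t}{n^3}=\log k+\beta$ and suppose that this lies in $[0,n^{1/4}]$. For $n\ge n_0$ we get $T\le Cn^{9/4}\le n^4$ and $\delta\le Cn^{-1/4}\le\frac12$, so $8\delta^2\le Cn^{-1/2}$. Moreover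
$$2T\log\tfrac1r\le\tfrac{2t}{n-1}(\theta^2+C\theta^6)\le(\log k+\beta)\big(1+\tfrac Cn\big)\le\log k+\beta+C,$$
so $kr^{2T}\ge ce^{-\beta}$. Thus for $n\ge n_0$ and $0\le\frac{2\pi^2t}{n^3}\le n^{1/4}$,
$$\max_\xi\|P_t(\xi,\cdot)-\mu\|_{TV}\ge\frac1{1+C_3e^\beta+C_3n^{-1/2}},\qquad\beta=\frac{2\pi^2t}{n^3}-\log k',\tag{14}$$
and the same holds with $P_t^\omega$ for every fixed $\omega$.

**Proof of Theorem 2(2).** The right side of (14) exceeds $\varepsilon$ as soon as $C_3e^\beta\le\frac{1-\varepsilon}{4\varepsilon}$ and $C_3n^{-1/2}\le\frac{1-\varepsilon}{4\varepsilon}$. So for $n\ge n(\varepsilon)$ the distance exceeds $\varepsilon$ at every integer time $t\ge0$ with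
$$\frac{2\pi^2t}{n^3}\le\log k'+\log\frac{1-\varepsilon}{4C_3\varepsilon}.$$
The restriction $\frac{2\pi^2t}{n^3}\le n^{1/4}$ then holds automatically for $n\ge n(\varepsilon)$, since $\log k'\le\log n$. Hence $t_{mix}(\varepsilon)\ge\frac{n^3}{2\pi^2}\big(\log k'+\log\frac{1-\varepsilon}\varepsilon-C\big)$ with $C=\log(4C_3)$. If this bound is negative there is nothing to prove. $\square$

## 11. Window of order $n^3$, and cutoff exactly when $k'\to\infty$

**Proof of Theorem 2(3).** *Location.* The first statement is parts 1 and 2 together.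

*Window.* For $\varepsilon\le\frac12$, part 1 at level $1-\varepsilon\ge\frac12$ gives $t_{mix}(1-\varepsilon)\le\frac{n^3}{2\pi^2}\log k'+Cn^3$. Part 2 gives $t_{mix}(\varepsilon)\ge\frac{n^3}{2\pi^2}\big(\log k'+\log\frac{1-\varepsilon}\varepsilon-C\big)$ for $n\ge n(\varepsilon)$. Once $\varepsilon$ is below a universal constant, $\log\frac{1-\varepsilon}\varepsilon$ beats the constants, and $t_{mix}(\varepsilon)-t_{mix}(1-\varepsilon)\ge cn^3$. In the other direction, part 1 at level $\varepsilon$ and part 2 at level $1-\varepsilon$ give $t_{mix}(\varepsilon)-t_{mix}(1-\varepsilon)\le C_\varepsilon n^3$ for $n$ large depending on $\varepsilon$.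

*Classification.* If $k'\to\infty$, there is cutoff by Theorem 1. If $k'\not\to\infty$, then $k'$ stays bounded along a subsequence. Along it, part 1 gives $t_{mix}(\frac14)\le C_0n^3$ for some $C_0$. Part 2 with a small enough fixed $\varepsilon\le\frac12$ gives $t_{mix}(\varepsilon)\ge2C_0n^3$ for large $n$. Since $1-\varepsilon\ge\frac14$, also $t_{mix}(1-\varepsilon)\le t_{mix}(\frac14)\le C_0n^3$. So $t_{mix}(\varepsilon)\ge2\,t_{mix}(1-\varepsilon)$ along the subsequence, and there is no cutoff. $\square$

*Fixed directions.* Bounds (11) and (14) hold for every fixed $\omega$, so parts 1 and 2 hold verbatim, by the same proofs, for an arbitrary deterministic sequence of sweep directions.
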